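\title{Nonzero Chow classes on Hurwitz spaces of simply branched covers}

\begin{abstract}
Let $\mathcal H^s_{d,g}$ be the Hurwitz space of simply branched covers $C\to\mathbb P^1$ of degree $d$ and genus $g$, taken up to automorphisms of $\mathbb P^1$. It is \'etale with finite fibers over a space of point configurations whose rational Chow ring is $\mathbb Q$, and Patel and Vakil ask whether $A^*(\mathcal H^s_{d,g})=\mathbb Q$ as well. We show that the answer is no. The class of the bielliptic locus of $\mathcal M_{12}$ pulls back to a nonzero class in $A^{11}(\mathcal H^s_{d,12})$ for every $d\ge 11$. More generally, if $h\ge1$ and $n\ge 2h+3$, a holomorphic form of top degree on a smooth compactification of $\mathcal M_{h,n}$ produces a nonzero class of codimension $3h-3+n$ on $\mathcal H^s_{d,g}$ for $g=2h+n-1$ and all $d\ge n$. Elliptic and Siegel cusp forms supply such forms for $g=12$ and for all $g\ge16$ other than $19$ and $23$. We also show that the ring is $\mathbb Q$ when $g\le1$ or $d=2$.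
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Let $d\ge2$ and $g\ge0$ be integers with $(d,g)\ne(2,0)$. The Hurwitz space $\mathcal H_{d,g}$ parametrizes finite morphisms $\alpha\colon C\to\mathbb P^1$ of degree $d$ from a smooth connected projective curve $C$ of genus $g$, up to isomorphisms of $C$ and automorphisms of $\mathbb P^1$. Such a cover is \emph{simply branched} if every fiber of $\alpha$ contains at most one ramification point and every ramification point has index $2$. Simply branched covers form an open subset $\mathcal H^s_{d,g}\subset\mathcal H_{d,g}$, the \emph{small Hurwitz space}; passing to it removes in particular the Maxwell stratum (two ramification points in one fiber) and the caustic stratum (a ramification point of index at least $3$). By the Riemann--Hurwitz formula a simply branched cover has exactly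
\[
b=2g+2d-2
\]
branch points. The condition $(d,g)\neq(2,0)$ says that $b\ge3$, so that only finitely many automorphisms of $\mathbb P^1$ preserve the set of branch points.

Chow groups are taken with rational coefficients, and $A^*(X)=\mathbb Q$ means that $A^0(X)=\mathbb Q$ and $A^k(X)=0$ for all $k\ge1$. Patel and Vakil \cite{PV} pose the following as an open question.

\begin{quote}
\emph{Is $A^*(\mathcal H^s_{d,g})=\mathbb Q$ for all $d\ge2$ and $g\ge0$ with $(d,g)\ne(2,0)$?}
\end{quote}

One would guess that the answer is yes. A simply branched cover is determined by its branch points up to finitely many choices of monodromy, and it deforms uniquely as the branch points move. So $\mathcal H^s_{d,g}$ is \'etale with finite fibers over the space of configurations of $b$ points on $\mathbb P^1$ modulo $PGL_2$, which is a finite quotient of an open subset of $\mathbb A^{b-3}$ and has Chow ring $\mathbb Q$. Classes that can be expressed through the branch points therefore vanish; for instance, all $\kappa$-classes of the family of curves $C$ do (Proposition~\ref{prop:kappa}). Two facts quoted as known in \cite{PV} point the same way: $A^*(\mathcal H_{2,g})=\mathbb Q$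 for $g\ge1$, and the Picard rank conjecture $A^1(\mathcal H^s_{d,g})=0$ has been verified for $d\le5$ and for $d\ge2g+1$. The simplest cases confirm the guess.

\begin{theorem}\label{thm:D}
One has $A^*(\mathcal H^s_{d,g})=\mathbb Q$ for $g=0$, $d\ge3$; for $g=1$, $d\ge2$; and for $d=2$, $g\ge1$.
\end{theorem}

A finite \'etale cover can, however, have much more cohomology than its base, and the answer to the question is no. For $g\ge2$ let $\mathcal M_g\subset\overline{\mathcal M}_g$ be the moduli stacks of smooth and of stable curves, and let $\varphi\colon\mathcal H^s_{d,g}\to\mathcal M_g$ send a cover to its source. A curve is \emph{bielliptic} if it is a double cover of a curve of genus $1$.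

\begin{theorem}\label{thm:A}
For every $d\ge11$ one has $A^{11}(\mathcal H^s_{d,12})\ne0$. More precisely, if $B\subset\mathcal M_{12}$ is the bielliptic locus, which has codimension $11$, then $\varphi^*[B]\in A^{11}(\mathcal H^s_{d,12})$ has nonzero class in $H^{22}(\mathcal H^s_{d,12};\mathbb Q)$.
\end{theorem}

For $d\ge25=2g+1$ this is in the range where $A^1(\mathcal H^s_{d,g})=0$ is known. The number $11$ comes from the cusp form $\Delta$ of weight $12$, which defines a holomorphic $11$-form on a compactification of $\mathcal M_{1,11}$. The general mechanism is the following.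

\begin{theorem}\label{thm:B}
Let $h\ge1$ and $n\ge2h+3$, and suppose that a smooth projective compactification of $\mathcal M_{h,n}$ has a nonzero holomorphic form of top degree $N=3h-3+n$. Put $g=2h+n-1$, and let $B\subset\mathcal M_g$ be the locus of curves having an involution with quotient of genus $h$. Then $B$ is closed of pure codimension $N$, and for all $d\ge n$ one has $\varphi^*[B]\ne0$ in $H^{2N}(\mathcal H^s_{d,g};\mathbb Q)$. Hence $A^N(\mathcal H^s_{d,g})\ne0$.
\end{theorem}

Cusp forms for $SL_2(\mathbb Z)$ and $Sp_4(\mathbb Z)$ verify the hypothesis for $h=1$ and $h=2$ and give the following list, which contains $g=12$ and every $g\ge16$ except $19$ and $23$.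

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If $g=12$, or if $g\ge16$ is even, then $A^{g-1}(\mathcal H^s_{d,g})\ne0$ for all $d\ge g-1$.
\item[(2)] If $g\equiv1\pmod4$ and $g\ge17$, or if $g\equiv3\pmod4$ and $g\ge27$, then $A^g(\mathcal H^s_{d,g})\ne0$ for all $d\ge g-3$.
\end{enumerate}
\end{theorem}

The answer for the remaining pairs $(d,g)$ is not determined here.

Section~\ref{sec:trivial} fixes conventions and proves Theorem~\ref{thm:D}. Section~\ref{sec:idea} explains the proof of Theorem~\ref{thm:B} and works out its two main steps in small examples; Sections~\ref{sec:boundary}--\ref{sec:plumbing} carry it out. Section~\ref{sec:forms} constructs the holomorphic forms and deduces Theorems~\ref{thm:A} and~\ref{thm:C}.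

\section{The branch map and the cases with trivial Chow ring}\label{sec:trivial}

\subsection{Chow groups and cohomology of stacks}

The moduli spaces in this paper are smooth Deligne--Mumford stacks. We write $|X|$ for the coarse space of such a stack $X$, and $[Z]\in A^*(X)$ for the class of a closed substack $Z$ with its reduced structure. We use the following standard facts, all with $\mathbb Q$-coefficients.
\begin{enumerate}
\item[(C1)] $X$ and $|X|$ have the same Chow groups and the same cohomology. In particular a continuous map to the topological space $|X|$ pulls back classes from $H^*(X;\mathbb Q)$.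
\item[(C2)] If $X^\circ\subset X$ is open, then $A^*(X)\to A^*(X^\circ)$ is surjective and kills the classes supported on the complement.
\item[(C3)] If $q\colon X'\to X$ is finite, \'etale and surjective, then $q^*$ is injective, because $q_*q^*$ is multiplication by the degree.
\item[(C4)] The cycle class map $A^k(X)\to H^{2k}(X;\mathbb Q)$ commutes with pullback along morphisms of smooth stacks.
\item[(C5)] If $V$ is a vector bundle on $X$, then $A^*(\mathrm{Gr}(r,V))$ is generated over $A^*(X)$ by the Chern classes of the tautological subbundle.
\end{enumerate}
Facts (C2) and (C5) also hold for the equivariant Chow rings $A^*_G(Y)=A^*([Y/G])$, and $A^*(BSL_2)=\mathbb Q[c_2]$, where $c_2$ is the second Chern class of the standard representation.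

\subsection{The branch map}\label{subsec:branch}

A family of simply branched covers over a base $Y$ consists of a smooth proper family of curves $\mathcal C\to Y$, a $\mathbb P^1$-bundle $P\to Y$ and a finite morphism $\alpha\colon\mathcal C\to P$ over $Y$ that is simply branched on every fiber. Let $\mathrm{Conf}_b(\mathbb P^1)$ be the variety of sets of $b$ distinct points, and put $\mathcal K_b=[\mathrm{Conf}_b(\mathbb P^1)/PGL_2]$; this stack classifies $\mathbb P^1$-bundles together with a closed subscheme that is finite \'etale of degree $b$ over the base. The branch divisor defines the branch map $\mathcal H^s_{d,g}\to\mathcal K_b$.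

By Riemann's existence theorem, simply branched covers of a fixed $\mathbb P^1$ with a given branch set, up to isomorphism over $\mathbb P^1$, correspond to $b$-tuples of transpositions in the symmetric group $\mathfrak S_d$ with product $1$ that generate a transitive subgroup, up to simultaneous conjugation. As the branch set varies, these classes form a finite covering space $H^\dagger_{d,g}\to\mathrm{Conf}_b(\mathbb P^1)$, and $|\mathcal H^s_{d,g}|=H^\dagger_{d,g}/PGL_2$. A basic neighborhood of a cover $\alpha$ in $H^\dagger_{d,g}$ is obtained by choosing small disjoint discs around its branch points; it consists of the covers that have one branch point in each disc and agree with $\alpha$, up to isomorphism, over the complement of the discs. The space is never empty: take the tuple $(12),(12),(23),(23),\dots,(d{-}1\ d),(d{-}1\ d)$ followed by $2g$ further copies of $(12)$. The stack $\mathcal H^s_{d,g}$ is smooth and Deligne--Mumford. For $d\ge3$ the branch map is finite \'etale. For $d=2$ there is only one tuple, so the branch map is an isomorphism on coarse spaces.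

\begin{lemma}\label{lem:conf}
Let $b\ge3$.
\begin{enumerate}
\item[(a)] $A^*(\mathcal M_{0,b})=\mathbb Q$ and $A^*(\mathcal K_b)=\mathbb Q$.
\item[(b)] Let $S$ be a vector bundle of rank $2$ on a smooth Deligne--Mumford stack $Y$. If $\mathbb P(S)$ contains a closed substack that is finite \'etale of degree $b$ over $Y$, then $c_1(S)^2-4c_2(S)=0$ in $A^2(Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Moving three points to $0,1,\infty$ identifies $\mathcal M_{0,b}$ with a nonempty open subset of $\mathbb A^{b-3}$, and (C2) applies. Forgetting the order is a finite \'etale surjection $\mathcal M_{0,b}\to\mathcal K_b$, and (C3) applies.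

(b) The hypothesis gives a morphism $Y\to\mathcal K_b$ under which the universal $\mathbb P^1$-bundle $p\colon P\to\mathcal K_b$ pulls back to $\mathbb P(S)$. The direct image $p_*T_p$ of the relative tangent bundle is a bundle of rank $3$ whose formation commutes with base change, since $H^1(\mathbb P^1,\mathcal O(2))=0$. By the Euler sequence its pullback to $Y$ is $\operatorname{End}(S)/\mathcal O_Y$. If $a_1,a_2$ are the Chern roots of $S$, this bundle has Chern roots $0,\pm(a_1-a_2)$, so its second Chern class is $-(a_1-a_2)^2=4c_2(S)-c_1(S)^2$. It is pulled back from $A^2(\mathcal K_b)=0$.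
\end{proof}

For $g\ge2$ let $\pi\colon\mathcal C\to\mathcal M_g$ be the universal curve, $K$ the first Chern class of its relative canonical bundle, and $\kappa_i=\pi_*K^{i+1}\in A^i(\mathcal M_g)$. These are the first classes one would try to pull back to the Hurwitz space, and they give nothing.

\begin{proposition}\label{prop:kappa}
For $g\ge2$ and $i\ge1$ one has $\varphi^*\kappa_i=0$ in $A^i(\mathcal H^s_{d,g})$.
\end{proposition}

\begin{proof}
By (C3) we may pull back to $Y=\mathcal H^s_{d,g}\times_{\mathcal K_b}\mathcal M_{0,b}$, where the branch points are ordered. Over $Y$ the target is $P=Y\times\mathbb P^1$, the branch points are sections $\beta_j$ pulled back from $\mathcal M_{0,b}$, and the ramification points are disjoint sections with images $R_j\subset\mathcal C_Y$. Riemann--Hurwitz gives $K=\alpha^*K_P+\sum_jR_j$, where $K_P$ is the relative canonical class of $P$. We have $(\alpha^*K_P)^2=0$, because $K_P^2$ comes from $A^2(\mathcal M_{0,b}\times\mathbb P^1)=0$. We have $\alpha^*K_P\cdot R_j=0$, because $\beta_j^*K_P$ comes from $A^1(\mathcal M_{0,b})=0$. Finally, the quadratic term of $\alpha$ along $R_j$ identifies the square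 of the normal bundle of $R_j$ with $\beta_j^*T_{P/Y}$, so $2R_j^2$ is the pushforward of $-\beta_j^*K_P=0$. Hence $K^2=0$ on $\mathcal C_Y$, and $K^{i+1}=0$ for $i\ge1$.
\end{proof}

So a class $[B]$ as in Theorem~\ref{thm:B} is not a polynomial in the $\kappa_i$, and its nonvanishing has to be detected by other means.

\subsection{Proof of Theorem~\ref{thm:D}}

In each case we present $\mathcal H^s_{d,g}$, or a finite \'etale cover of it, as a nonempty open part of an irreducible space whose Chow ring has explicit generators, and we kill the generators one at a time.

\emph{The case $d=2$, $g\ge1$.} Every double cover is simply branched, so $\mathcal H^s_{2,g}=\mathcal H_{2,g}$, and its coarse space is that of $\mathcal K_{2g+2}$. By (C1) and Lemma~\ref{lem:conf}(a) the Chow ring is $\mathbb Q$.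

\emph{The case $g=0$, $d\ge3$.} A map $\mathbb P^1\to\mathbb P^1$ of degree $d$ is a pair $(F_0,F_1)$ of binary forms of degree $d$ without common zero, up to a common scalar. Thus $\mathcal H^s_{d,0}=[U/(PGL_2\times PGL_2)]$, where $U$ is a nonempty open subset of the projective space $\mathbb P^{2d+1}$ of pairs, and the two factors act on the source and on the target. Let $G=SL_2\times SL_2$ and $Y=[U/G]$. The center of $G$ is finite and acts trivially, so $Y$ is a Deligne--Mumford stack with the same coarse space as $\mathcal H^s_{d,0}$, and it suffices to show $A^*(Y)=\mathbb Q$. By (C2) and (C5), $A^*(Y)$ is a quotient of $A^*_G(\mathbb P^{2d+1})$ and is generated by the hyperplane class and by $c_2(S_1)$, $c_2(S_2)$, where $S_1,S_2$ are the bundles of rank $2$ and trivial determinant attached to the standard representations of the two factors. The resultant of $F_0$ and $F_1$ is a $G$-invariant form of degree $2d$ without zeros on $U$, so it trivializes $\mathcal O(2d)$ on $Y$ and the hyperplane class vanishes. The bundles $\mathbb P(S_1)$ and $\mathbb P(S_2)$ are the source and the target of the universal cover. The first contains the ramification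 divisor and the second the branch divisor, and both are finite \'etale of degree $2d-2\ge4$ over $Y$. Lemma~\ref{lem:conf}(b) gives $c_2(S_1)=c_2(S_2)=0$. Since $U$ is irreducible, $A^0(Y)=\mathbb Q$.

\emph{The case $g=1$, $d\ge3$.} The source $E$ of a cover has no preferred origin, so we choose one adapted to the cover. Let $\widetilde{\mathcal H}$ parametrize simply branched covers $\alpha\colon E\to\mathbb P^1$ together with a point $o\in E$ such that $\alpha^*\mathcal O(1)\cong\mathcal O_E(d\cdot o)$. The map $E\to\mathrm{Pic}^d(E)$, $o\mapsto\mathcal O_E(d\cdot o)$, is \'etale of degree $d^2$, its fibers being torsors under the $d$-torsion subgroup. So $\widetilde{\mathcal H}\to\mathcal H^s_{d,1}$ is finite \'etale and surjective, and by (C3) it suffices to show $A^*(\widetilde{\mathcal H})=\mathbb Q$.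

Let $V$ be the bundle of rank $d$ on $\mathcal M_{1,1}$ with fiber $H^0(E,\mathcal O_E(d\cdot o))$, and let $S$ be the tautological subbundle on $\mathrm{Gr}(2,V)$, with Chern classes $c_1,c_2$. A triple $(E,o,\alpha)$ determines the pencil $\alpha^*H^0(\mathbb P^1,\mathcal O(1))\subset H^0(E,\mathcal O_E(d\cdot o))$, which does not depend on the isomorphism of line bundles, and a base point free pencil $S$ determines the map $E\to\mathbb P(S^\vee)$. This identifies $\widetilde{\mathcal H}$ with a nonempty open substack of the irreducible stack $\mathrm{Gr}(2,V)$. Since $|\mathcal M_{1,1}|=\mathbb A^1$, we have $A^*(\mathcal M_{1,1})=\mathbb Q$, so $A^*(\mathrm{Gr}(2,V))$ is generated by $c_1,c_2$, and $A^1(\mathrm{Gr}(2,V))=\mathbb Qc_1$.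

Consider the closed locus $Z\subset\mathrm{Gr}(2,V)$ of pencils with a base point. Fix $(E,o)$. The pencils with base point $p$ form the Grassmannian $\mathrm{Gr}(2,H^0(\mathcal O_E(d\cdot o-p)))=\mathrm{Gr}(2,d-1)$, which is nonempty because $d\ge3$ and has codimension $2(d-2)-2(d-3)=2$ in $\mathrm{Gr}(2,d)$. The point $p$ moves in a curve and a pencil has finitely many base points, so $Z$ meets every fiber $\mathrm{Gr}(2,d)$ in a nonempty divisor. Hence $Z$ is a divisor, $[Z]=\lambda c_1$, and $\lambda\ne0$ because a nonzero effective divisor on the projective variety $\mathrm{Gr}(2,d)$ has nonzero class. As $Z$ is disjoint from $\widetilde{\mathcal H}$, we get $c_1=0$ there. The target $\mathbb P(S^\vee)$ contains the branch divisor, \'etale of degree $2d$, so Lemma~\ref{lem:conf}(b) gives $c_1^2-4c_2=0$ and hence $c_2=0$ on $\widetilde{\mathcal H}$. This completes the proof of Theorem~\ref{thm:D}. \qed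

\section{The idea of the proof of Theorem~\ref{thm:B}}\label{sec:idea}

From here to the end of Section~\ref{sec:plumbing} we fix
\[
h\ge1,\qquad n\ge2h+3,\qquad N=3h-3+n,\qquad g=2h+n-1,\qquad M=\mathcal M_{h,n}.
\]
A nontrivial automorphism of a curve of genus $h$ has at most $2h+2$ fixed points: if it has a fixed point, its order $r$ is finite, and for $f$ fixed points Riemann--Hurwitz gives $2h-2\ge-2r+f(r-1)$, that is $f\le2+2h/(r-1)$. So $n$-pointed curves of genus $h$ have no automorphisms, and $M$ is a fine moduli space and a smooth irreducible quasi-projective variety of dimension $N$. The same holds for $\mathcal M_{h,e}$ with $e\ge n$. Gluing the $j$-th marked points of two curves, for all $j$, gives a stable curve of arithmetic genus $2h+n-1$ and a morphism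
\[
\xi\colon M\times M\to\overline{\mathcal M}_g,\qquad \bigl((E_1,p),(E_2,p')\bigr)\mapsto E_1\cup_{p_j\sim p'_j}E_2 .
\]

To show that a cohomology class on $\mathcal H^s_{d,g}$ is nonzero, it is enough to pull it back along one continuous map to a space where it can be computed. We find such a map near the boundary of $\overline{\mathcal M}_g$, in three steps.

First, a curve $E_1\cup E_2$ in the image of $\xi$ is a limit of double covers of genus $h$ curves exactly when the two pointed curves are isomorphic, the limiting involution exchanging them. So $\xi^*[\overline B]$ is a positive multiple of the class of the diagonal $\Delta_M$ (Section~\ref{sec:boundary}).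

This says nothing yet about $[B]$, since $\xi$ lands in the boundary. We must push $\xi$ continuously into $\mathcal M_g$, smoothing all $n$ nodes at once, and then lift it to the Hurwitz space. Both problems are solved by the same extra datum: a meromorphic function $\alpha_i$ on $E_i$ with simple poles at the marked points. Its inverse is a local coordinate at each marked point; these coordinates $u,v$ allow one to replace each node $uv=0$ by $uv=t$, and on the resulting smooth curve the two functions combine to a single map to $\mathbb P^1$. The price is that $M$ is replaced by spaces $W_1,W_2$ of curves with functions, about which we know little more than that they dominate $M$ (Sections~\ref{sec:labeled} and~\ref{sec:plumbing}).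

So we need the class of the diagonal to survive pullback along arbitrary dominant maps $W_i\to M$. This is where the holomorphic form enters: it is a part of cohomology that no dominant map and no passage to an open subset can kill (Section~\ref{sec:diagonal}).

The following two examples show the smoothing and the survival of the diagonal in the smallest cases.

\begin{example}[Smoothing two double covers]\label{ex:plumb}
Take $h=1$ and $n=d=2$, which is below the range of Theorem~\ref{thm:B} but makes all equations explicit. Let
\[
E_1\colon y^2=\prod_{j=1}^4(z-\beta_j),\qquad E_2\colon y'^2=\prod_{j=1}^4(w-\gamma_j),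
\]
with distinct $\beta_j$ and distinct $\gamma_j$. Each curve has two points at infinity, $p_\pm\in E_1$ and $p'_\pm\in E_2$, labeled by the limits $\pm1$ of $y/z^2$ and of $y'/w^2$. For $t\neq0$ with $|t|\max|\beta_j|\max|\gamma_j|<1$ let $C_t$ be the double cover
\[
y^2=\prod(z-\beta_j)\prod(1-t\gamma_jz)
\]
of the $z$-line. It is branched at the eight distinct points $\beta_j$ and $1/(t\gamma_j)$, so it has genus $3$. Put $w=1/(tz)$ and $y'=t^2w^4y$, and also $u=1/z$, $v=1/w$ and $\eta=y/z^2=y'/w^2$. In these coordinates the equation becomes
\[
y'^2=\prod(w-\gamma_j)\prod(1-t\beta_jw),\qquad\text{respectively}\qquad \eta^2=\prod(1-\beta_ju)\prod(1-\gamma_jv),\quad uv=t .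
\]
At $t=0$ the first chart gives $E_1\setminus\{p_\pm\}$ and the second gives $E_2\setminus\{p'_\pm\}$. For small $u,v$ the third chart consists of two copies of $\{uv=t\}$, with $\eta$ close to $1$ or to $-1$; at $t=0$ these are nodes joining $p_+$ to $p'_+$ and $p_-$ to $p'_-$. So the nodal curve $E_1\cup E_2$ is smoothed together with a map to $\mathbb P^1$, simultaneously for all $(\beta,\gamma)$, and $|t|$ only has to stay below a positive continuous function of $(\beta,\gamma)$. On the diagonal $\beta=\gamma$, the map $(z,y)\mapsto(w,y')$ is an involution of $C_t$. It fixes the four points over $z=\pm t^{-1/2}$ and no others, so its quotient has genus $1$: the curve $C_t$ is bielliptic, and the involution tends to the one exchanging $E_1$ and $E_2$.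
\end{example}

\begin{example}[The diagonal of a curve]\label{ex:diag}
Let $E$ be an elliptic curve, $a,b$ a basis of $H^1(E;\mathbb Q)$ with $a\cup b$ the class of a point, and $a_i,b_i$ the pullbacks along the projections $E\times E\to E$. The diagonal is the fiber over $0$ of $(x_1,x_2)\mapsto x_1-x_2$, so
\[
[\Delta_E]=(a_1-a_2)(b_1-b_2)=a_1b_1+a_2b_2-(a_1b_2-b_1a_2).
\]
Let $f_i\colon W_i\to E$ be nonconstant maps from smooth affine curves with smooth projective models $\overline W_i$. The first two terms pull back to $0$, since $H^2(W_i)=0$. The maps $H^1(E)\to H^1(\overline W_i)\to H^1(W_i)$ are injective, so $f_i^*a,f_i^*b$ are linearly independent, and $f_1^*a\otimes f_2^*b-f_1^*b\otimes f_2^*a\ne0$ in $H^1(W_1)\otimes H^1(W_2)$. The diagonal survives. If $E$ is replaced by $\mathbb P^1$, which has no holomorphic $1$-form, the class of the diagonal is the sum of the classes of two fibers, and it vanishes already on $\mathbb A^1\times\mathbb A^1$.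
\end{example}

\section{Double covers at the boundary}\label{sec:boundary}

\begin{lemma}\label{lem:codim}
The locus $B\subset\mathcal M_g$ is closed of pure codimension $N$.
\end{lemma}

\begin{proof}
The inertia stack of $\mathcal M_g$, which parametrizes pairs of a curve and an automorphism, is finite and unramified over $\mathcal M_g$, and the order of the automorphism is locally constant on it. For an involution $\iota$ of $C$ the genus of $C/\iota$ equals $\dim H^1(C,\mathcal O_C)^\iota$, which is also locally constant. So the pairs $(C,\iota)$ with $\iota$ an involution with quotient of genus $h$ form an open and closed substack $\mathcal B$, finite over $\mathcal M_g$. Its image $B$ is closed and has the same dimension, component by component. (The proof of Proposition~\ref{prop:boundary} shows that it is not empty.)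

Deformations of $(C,\iota)$ are unobstructed with tangent space $H^1(C,T_C)^\iota$, which is dual to $H^0(C,2K_C)^\iota$. Let $E=C/\iota$ with branch divisor $D$. Riemann--Hurwitz gives $\deg D=2g-2-2(2h-2)=2n$. Near a ramification point the quotient map is $x=y^2$, and $dx^2/x$ pulls back to $4\,dy^2$; so invariant quadratic differentials on $C$ are the quadratic differentials on $E$ with at most simple poles along $D$. By Riemann--Roch, $h^0(E,2K_E+D)=4h-4+2n-h+1=3h-3+2n$. The codimension of $B$ is $3g-3-(3h-3+2n)=3h-3+n$.
\end{proof}

Let $\overline B$ be the closure of $B$ in $\overline{\mathcal M}_g$. It has pure codimension $N$, and $[\overline B]$ restricts to $[B]$ on $\mathcal M_g$.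

\begin{proposition}\label{prop:boundary}
One has $\xi^{-1}(\overline B)=\Delta_M$ as sets, and $\xi^*[\overline B]=m[\Delta_M]$ in $A^N(M\times M)$ with $m>0$.
\end{proposition}

\begin{proof}
\emph{Step 1: $\xi^{-1}(\overline B)\subset\Delta_M$.} We need an invariant of the involution that persists in the limit, and the dimension of the invariant part of $H^1(\mathcal O)$ is one. Let $C_0=E_1\cup E_2$ be a curve in the image of $\xi$ that lies in $\overline B$. There is a family of stable curves $\pi\colon\mathcal C\to\operatorname{Spec}R$ over a discrete valuation ring with special fiber $C_0$ and generic fiber in $B$. After a finite base change the generic fiber has an involution $\iota$ with quotient of genus $h$. The automorphism scheme of a family of stable curves is finite over the base, so $\iota$ extends to $\mathcal C$; let $\iota_0$ be its restriction to $C_0$. The module $R^1\pi_*\mathcal O_{\mathcal C}$ is free and commutes with base change. Its invariant part is the image of the idempotent $(1+\iota^*)/2$, hence a direct summand, so its rank can be computed on either fiber. This gives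
\begin{equation}\label{eq:inv}
\dim H^1(C_0,\mathcal O_{C_0})^{\iota_0}=h .
\end{equation}
Consider the sequence $0\to\mathcal O_{C_0}\to\mathcal O_{E_1}\oplus\mathcal O_{E_2}\to\bigoplus_{j=1}^n\mathbb C\to0$ whose last map is $(\phi_1,\phi_2)\mapsto(\phi_1(p_j)-\phi_2(p'_j))_j$. The constants map onto the line spanned by $\mathbf 1=(1,\dots,1)$, so we obtain
\[
0\to\mathbb C^n/\mathbb C\mathbf 1\to H^1(\mathcal O_{C_0})\to H^1(\mathcal O_{E_1})\oplus H^1(\mathcal O_{E_2})\to0 .
\]
The sequence is equivariant for $\iota_0$, and taking invariants is exact. Let $\sigma$ be the permutation of the nodes induced by $\iota_0$, so that $\sigma^2=1$.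

Suppose that $\iota_0$ preserves $E_1$ and $E_2$. Then it acts on $\mathbb C^n$ through $\sigma$ and fixes $\mathbf 1$. The invariants of $\mathbb C^n$ have dimension equal to the number of orbits of $\sigma$, which is at least $\lceil n/2\rceil\ge h+2$. So the invariants of $\mathbb C^n/\mathbb C\mathbf 1$ have dimension at least $h+1$, contradicting \eqref{eq:inv}.

Hence $\iota_0$ exchanges $E_1$ and $E_2$. It sends $(\phi_1,\phi_2)$ to $(\phi_2\circ\iota_0,\phi_1\circ\iota_0)$, whose $j$-th jump is $\phi_2(p'_{\sigma(j)})-\phi_1(p_{\sigma(j)})$. So $\iota_0$ acts on $\mathbb C^n$ through $-\sigma$. The invariants of $\mathbb C^n$ form the $(-1)$-eigenspace of $\sigma$, whose dimension is the number $c$ of $2$-cycles of $\sigma$. Since $\mathbf 1\mapsto-\mathbf 1$, the invariants of $\mathbb C^n/\mathbb C\mathbf 1$ also have dimension $c$. The two summands $H^1(\mathcal O_{E_i})$ are exchanged, so the invariants of their sum have dimension $h$. Now \eqref{eq:inv} reads $c+h=h$, so $\sigma$ is the identity and $\iota_0$ restricts to an isomorphism $E_1\to E_2$ with $p_j\mapsto p'_j$.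

\emph{Step 2: $\Delta_M\subset\xi^{-1}(\overline B)$.} Let $(E,p)\in M$, let $L=\mathcal O_E(\sum p_j)$, and let $s_0\in H^0(L)$ have divisor $\sum p_j$. The bundle $L^2$ has degree $2n\ge2h$, so it is base point free, and there is $s\in H^0(L^2)$ that vanishes at no $p_j$. In the total space of $L$, with tautological section $y$, consider the curves
\[
C_\varepsilon=\{y^2=s_0^2+\varepsilon s\},\qquad\varepsilon\in\mathbb A^1 .
\]
Their union is finite and flat of degree $2$ over $E\times\mathbb A^1$, so this is a flat proper family. The curve $C_0=\{y=s_0\}\cup\{y=-s_0\}$ consists of two copies of $E$ that meet transversally over the simple zeros $p_j$ of $s_0$; it is $\xi((E,p),(E,p))$. The pencil spanned by $s_0^2$ and $s$ is base point free, so by Bertini's theorem $s_0^2+\varepsilon s$ has $2n$ simple zeros for general $\varepsilon$. Then $C_\varepsilon$ is smooth, it is connected because the double cover is branched, it has genus $2h-1+n=g$, and $y\mapsto-y$ is an involution with quotient $E$. So $C_0$ lies in $\overline B$.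

\emph{Step 3: the multiplicity.} The diagonal has the expected codimension $N$, and we use that a proper intersection in a smooth ambient space has positive multiplicity. Let $\overline B'$ be an irreducible component of $\overline B$. Let $U\to\overline{\mathcal M}_g$ be an \'etale atlas, $\overline B'_U\subset U$ the preimage of $\overline B'$, and $P=(M\times M)\times_{\overline{\mathcal M}_g}U$, with its \'etale surjection $q\colon P\to M\times M$. As $U$ is smooth of dimension $3g-3$, the graph $\gamma\colon P\to P\times U$ of $P\to U$ is a regular embedding of codimension $3g-3$, and $q^{-1}\xi^{-1}(\overline B')=\gamma^{-1}(P\times\overline B'_U)$. For each irreducible component $V$ of $P\times\overline B'_U$, every component of $\gamma^{-1}(V)$ has dimension at least $2N+(3g-3-N)-(3g-3)=N$. By Step 1 it lies in $q^{-1}(\Delta_M)$, which has pure dimension $N$; so it has dimension exactly $N$ and is a component of $q^{-1}(\Delta_M)$. Since $\Delta_M$ is irreducible, the closed set $\xi^{-1}(\overline B')$ is either empty or equal to $\Delta_M$, and by Step 2 the second case occurs for at least one $\overline B'$.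

The refined pullback of $[\overline B']$ lies in $A_N(\xi^{-1}(\overline B'))$, so it is $0$ in the first case and $m'[\Delta_M]$ in the second. It commutes with the flat pullback $q^*$, so $m'[q^{-1}(\Delta_M)]=\gamma^![P\times\overline B'_U]$. Thus $m'$ is the coefficient of a component $Z$ of $q^{-1}(\Delta_M)$ in $\gamma^![P\times\overline B'_U]$, which is the sum, over the components $V$ containing $\gamma(Z)$, of the intersection multiplicities of $V$ with the graph along the proper component $Z$. Each of them is at least $1$ by \cite[Prop.~7.1(a)]{Fulton}. Summing over the components $\overline B'$ gives $m>0$.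
\end{proof}

\begin{remark}
The bound $n\ge2h+3$ is what excludes involutions preserving both components in Step 1. For $n=2h+2$, suppose that $E_1$ and $E_2$ have involutions with rational quotients that exchange $p_{2j-1}$ with $p_{2j}$ and $p'_{2j-1}$ with $p'_{2j}$ for all $j$. The induced involution of $E_1\cup E_2$ has invariants of dimension $(h+1)-1=h$, so \eqref{eq:inv} holds although $E_1$ and $E_2$ are unrelated.
\end{remark}

\section{The diagonal survives dominant pullback}\label{sec:diagonal}

In Example~\ref{ex:diag} the middle cohomology of the compact curve injects into that of $W_i$. In higher dimension this fails, since classes of subvarieties of the boundary restrict to zero. What remains true is injectivity on the extreme Hodge pieces, and one such class is enough.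

We recall two facts from Deligne's mixed Hodge theory. The cohomology of a smooth variety carries a functorial mixed Hodge structure, and the kernel of a morphism of mixed Hodge structures is a sub-structure. If $W\subset\overline W$ is a smooth projective compactification whose boundary $\partial$ is a simple normal crossings divisor, then the logarithmic Hodge--de Rham spectral sequence degenerates at $E_1$; in particular, sending a form to its de Rham class identifies $H^0(\overline W,\Omega^k(\log\partial))$ with the subspace $F^kH^k(W;\mathbb C)$ of $H^k(W;\mathbb C)$.

\begin{proposition}\label{prop:diagonal}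
Let $M'\supset M$ be a smooth projective compactification with a nonzero form $\omega\in H^0(M',\Omega^N)$. Let $W_1,W_2$ be smooth irreducible quasi-projective varieties and $f_i\colon W_i\to M$ dominant morphisms. Then $(f_1\times f_2)^*[\Delta_M]\ne0$ in $H^{2N}(W_1\times W_2;\mathbb C)$.
\end{proposition}

\begin{proof}
Let $V=H^N(M';\mathbb C)=\bigoplus V^{p,q}$, and let $r_i\colon V\to H^N(W_i;\mathbb C)$ be the pullback along $W_i\to M\subset M'$. Its kernel is a sub-Hodge structure: it is stable under complex conjugation and is the direct sum of its intersections with the $V^{p,q}$.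

We claim that $\ker r_i$ meets $V^{N,0}$ and $V^{0,N}$ trivially. By resolution of singularities there is a compactification $\overline W_i$ as above to which $f_i$ extends as a morphism $F_i\colon\overline W_i\to M'$. Let $0\ne\eta\in H^0(M',\Omega^N)=V^{N,0}$. A dominant morphism in characteristic $0$ is a submersion at a general point, so $F_i^*\eta\ne0$ in $H^0(\overline W_i,\Omega^N)\subset H^0(\overline W_i,\Omega^N(\log\partial))$. Its class in $H^N(W_i;\mathbb C)$ is $r_i(\eta)$, which is therefore nonzero. The statement for $V^{0,N}$ follows by conjugation.

Let $Q(x,y)=\int_{M'}x\cup y$ be the Poincar\'e pairing on $V$, and let $\delta=\sum_ja_j\otimes b_j\in V\otimes V$ be the K\"unneth component of $[\Delta_{M'}]$ of bidegree $(N,N)$. The diagonal acts as the identity correspondence, $\mathrm{pr}_{2*}(\mathrm{pr}_1^*x\cup[\Delta_{M'}])=x$, and for $x\in V$ only $\delta$ contributes; so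
\begin{equation}\label{eq:kunneth}
\sum_jQ(x,a_j)\,b_j=\pm x\qquad(x\in V).
\end{equation}
Since $[\Delta_M]$ is the restriction of $[\Delta_{M'}]$, the component of $(f_1\times f_2)^*[\Delta_M]$ in $H^N(W_1)\otimes H^N(W_2)$ is $(r_1\otimes r_2)\delta$. Suppose it is zero. For reasons of type, $Q(\omega,y)$ depends only on the $(0,N)$-component of $y$. Elements of $\ker r_1$ have no such component, so the functional $Q(\omega,\cdot)$ vanishes on $\ker r_1$ and can be written as $\ell\circ r_1$ with $\ell$ a functional on $H^N(W_1;\mathbb C)$. Applying $\ell\otimes1$ to $(r_1\otimes r_2)\delta=0$ and using \eqref{eq:kunneth} gives $0=\sum_jQ(\omega,a_j)\,r_2(b_j)=\pm r_2(\omega)$. This contradicts the claim.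
\end{proof}

\section{Covers with a labeled fiber}\label{sec:labeled}

We now introduce the curves with functions. For $e\ge n$ let $\widehat H_e$ be the set of isomorphism classes of triples $(E,\alpha,(p_1,\dots,p_e))$, where $E$ is a smooth connected projective curve of genus $h$, the map $\alpha\colon E\to\mathbb P^1$ is simply branched of degree $e$ and unramified over $\infty$, and $\alpha^{-1}(\infty)=\{p_1,\dots,p_e\}$. We do not divide by automorphisms of $\mathbb P^1$: the coordinate on the target is needed for the smoothing. A triple has no automorphisms, since a deck transformation of a connected cover that fixes a point of an unramified fiber is trivial.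

As in Section~\ref{subsec:branch}, $\widehat H_e$ is a finite covering space of the affine variety of sets of $2h-2+2e$ distinct points of $\mathbb A^1$. By Riemann's existence theorem it is a smooth affine variety with finitely many components. It carries a universal family. Indeed, as there are no automorphisms, the unramified parts of the covers fit together into a covering space of degree $e$ of the complement of the branch divisor in $\widehat H_e\times\mathbb P^1$. This covering is algebraic by the same theorem, and the normalization $\mathcal E$ of $\widehat H_e\times\mathbb P^1$ in it is locally of the form $y^2=z-\beta(x)$ at a ramification point, with $\beta$ a local branch of the branch divisor. So $\mathcal E\to\widehat H_e$ is a smooth family of curves with $e$ disjoint sections over $\infty$, and it defines a morphism $\widehat H_e\to\mathcal M_{h,e}$.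

\begin{lemma}\label{lem:dominant}
For $e\ge n$, some connected component of $\widehat H_e$ dominates $M$ under the map $(E,\alpha,p)\mapsto(E;p_1,\dots,p_n)$.
\end{lemma}

\begin{proof}
The point is that a general divisor in any linear equivalence class of degree $e$ is a fiber of a simply branched map. Let $E$ have genus $h$ and let $L$ be a line bundle of degree $e\ge2h+3$, so that $|L|\cong\mathbb P^r$ with $r=e-h$. For $p,q\in E$ the bundles $L(-p)$, $L(-2p)$, $L(-3p)$, $L(-2p-2q)$ have degree at least $e-4\ge2h-1$, so their $H^1$ vanishes, and containing a given one of the divisors $p$, $2p$, $3p$, $2p+2q$ imposes as many independent linear conditions as its degree. Letting $p$ and $q$ vary in the complete curve $E$, we find: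
\begin{itemize}
\item the divisors $\ge3p$ for some $p$ form a closed set $Z_1\subset|L|$ of codimension $\ge3-1=2$;
\item the divisors $\ge2p+2q$ for some $p,q$ form a closed set $Z_2\subset|L|$ of codimension $\ge4-2=2$;
\item the nonreduced divisors form a closed set of codimension $\ge2-1=1$ in $|L|$;
\item the pencils with a base point form a closed set of codimension $\ge2-1=1$ in the Grassmannian of lines in $|L|$.
\end{itemize}
The lines meeting $Z_1\cup Z_2$ form a closed family of dimension at most $(r-2)+(r-1)$, which is less than the dimension $2r-2$ of the Grassmannian. Call a line \emph{good} if it is base point free and avoids $Z_1\cup Z_2$. Good lines form a nonempty open set, and each defines a simply branched map of degree $e$. The variety of pairs (divisor, line through it) is a $\mathbb P^{r-1}$-bundle over $|L|$. The pairs with a good line form a nonempty open subset, whose image in $|L|$ is open. So the set $G_L\subset|L|$ of reduced divisors lying on a good line is open and dense. If $D\in G_L$ is the divisor of $s_0$ and $s_0,s_1$ span a good line, then $\alpha=s_1/s_0$ has $\alpha^{-1}(\infty)=D$, and every ordering of $D$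 gives a point of $\widehat H_e$.

Suppose that a nonempty open set $O\subset\mathcal M_{h,e}$ is disjoint from the image of $\widehat H_e$. Choose $(E;p)\in O$, put $L=\mathcal O_E(\sum p_j)$, and let $F_L\subset E^e$ be the preimage of $|L|\subset\mathrm{Sym}^eE$. The map $F_L\to|L|$ is open, because the quotient map $E^e\to\mathrm{Sym}^eE$ is. The tuples $q\in F_L$ of distinct points with $(E;q)\in O$ form an open set containing $p$, so its image in $|L|$ meets $G_L$. This gives a point of $O$ in the image of $\widehat H_e$, a contradiction. Hence $\widehat H_e$ has dense image in $\mathcal M_{h,e}$, and then in $M$, since $\mathcal M_{h,e}\to M$ is surjective. As $M$ is irreducible and $\widehat H_e$ has finitely many components, one of them dominates $M$.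
\end{proof}

\section{Plumbing and the proof of Theorem~\ref{thm:B}}\label{sec:plumbing}

Fix $d\ge n$. Let $W_1\subset\widehat H_d$ and $W_2\subset\widehat H_n$ be components dominating $M$, with maps $f_i\colon W_i\to M$, universal curves $\mathcal E_i\to W_i$ and universal functions $\alpha_i\colon\mathcal E_i\to\mathbb P^1$. For $x=(x_1,x_2)\in W_1\times W_2$ we write $(E_1,p)$ and $(E_2,p')$ for the corresponding curves. The hypothesis $d\ge n$ provides $n$ poles of $\alpha_1$ to be glued to the $n$ poles of $\alpha_2$; the other $d-n$ poles of $\alpha_1$ are left alone and raise the degree to $d$.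

\begin{proposition}\label{prop:plumb}
There are a continuous function $\rho\colon W_1\times W_2\to(0,\infty)$ and, with
\[
\mathcal T=\{(x,t)\in W_1\times W_2\times\mathbb C:|t|<\rho(x)\},\qquad\mathcal T^*=\mathcal T\cap\{t\ne0\},
\]
a commutative diagram of continuous maps
\[
\begin{array}{ccc}
\mathcal T^*&\xrightarrow{\ \ \Psi\ \ }&|\mathcal H^s_{d,g}|\\[2pt]
\big\downarrow&&\big\downarrow{\scriptstyle j\circ\varphi}\\[2pt]
\mathcal T&\xrightarrow{\ \ \Phi\ \ }&|\overline{\mathcal M}_g|
\end{array}
\]
where $j\colon\mathcal M_g\to\overline{\mathcal M}_g$ is the inclusion, such that $\Phi(x,0)=\xi(f_1(x_1),f_2(x_2))$.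
\end{proposition}

\begin{proof}
There is no global equation as in Example~\ref{ex:plumb}, so we build the family from charts that correspond to the three charts of the example.

\emph{Sheets.} Let $R_i\colon W_i\to(0,\infty)$ be $1$ plus the largest absolute value of a branch point; it is continuous. Put $\rho=1/(R_1R_2)$. The open set $\{(x_i,z):|z|>R_i(x_i)\}\subset W_i\times\mathbb P^1$ is a family of discs around $\infty$ and deformation retracts to $W_i\times\{\infty\}$. Over it $\mathcal E_i$ is an unramified covering, trivialized over $W_i\times\{\infty\}$ by the labels. So it is a disjoint union of open \emph{sheets}, one for each label, each mapping isomorphically to the family of discs. On the sheets of $E_1$ we use the coordinate $u=1/\alpha_1$, $|u|<1/R_1$, and on those of $E_2$ the coordinate $v=1/\alpha_2$, $|v|<1/R_2$. On $\mathcal T$ we have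
\begin{equation}\label{eq:radii}
|t|R_2<1/R_1,\qquad|t|R_1<1/R_2 .
\end{equation}

\emph{Charts.} Consider the following complex manifolds over $\mathcal T$.
\begin{itemize}
\item $\mathcal U_1\subset\mathcal E_1\times_{W_1}\mathcal T$ is the complement of the closed discs $|u|\le|t|R_2$ in the sheets $1,\dots,n$.
\item $\mathcal U_2\subset\mathcal E_2\times_{W_2}\mathcal T$ is the complement of the closed discs $|v|\le|t|R_1$ in the sheets $1,\dots,n$.
\item For $1\le j\le n$, $\mathcal P_j=\{(x,u,v):|u|<1/R_1,\ |v|<1/R_2\}\subset W_1\times W_2\times\mathbb C^2$, mapping to $\mathcal T$ by $t=uv$.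
\end{itemize}
These sets are open because $R_1,R_2$ are continuous and, by \eqref{eq:radii}, the removed discs lie inside the sheets. If $uv=t$ and $u\ne0$, then $|v|<1/R_2$ is equivalent to $|u|>|t|R_2$. So $(x,u,v)\mapsto(x,uv,u)$ is a biholomorphism from $\{u\ne0\}\subset\mathcal P_j$ to the region $|t|R_2<|u|<1/R_1$, which is the part of sheet $j$ in $\mathcal U_1$. In the same way $(x,u,v)\mapsto(x,uv,v)$ identifies $\{v\ne0\}\subset\mathcal P_j$ with the part $|t|R_1<|v|<1/R_2$ of sheet $j$ in $\mathcal U_2$. Let $\mathcal C\to\mathcal T$ be the result of these gluings. In $\mathcal C$, the charts $\mathcal U_1$ and $\mathcal U_2$ overlap in the sets $\{uv\ne0\}\subset\mathcal P_j$, and the $\mathcal P_j$ are pairwise disjoint.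

\emph{$\mathcal C$ is Hausdorff.} We must show that if a sequence of points in the overlap of two charts converges in each chart, then the two limits are identified. For $\mathcal P_j$ and $\mathcal U_1$: if $(x_k,u_k,v_k)\to(x,u,v)$ in $\mathcal P_j$, then the corresponding points of $\mathcal E_1\times_{W_1}\mathcal T$ converge to the point of sheet $j$ with coordinate $u$. If this point is in $\mathcal U_1$, then $|u|>|t|R_2\ge0$, so $u\ne0$ and the limits are identified. The case of $\mathcal P_j$ and $\mathcal U_2$ is symmetric. For $\mathcal U_1$ and $\mathcal U_2$, pass to a subsequence in one $\mathcal P_j$, with limits $q_1\in\mathcal U_1$ and $q_2\in\mathcal U_2$ over $(x,t)$. Then $u=1/\alpha_1(q_1)$ and $v=1/\alpha_2(q_2)$ satisfy $|u|\le1/R_1$, $|v|\le1/R_2$ and $uv=t$. If $|u|=1/R_1$, then $|v|=|t|R_1<1/R_2$, so $q_2$ lies in sheet $j$ on the boundary of the removed disc, which is not in $\mathcal U_2$. Symmetrically $|v|\neq1/R_2$. So the sequence converges in $\mathcal P_j$, and by the previous cases $q_1$ and $q_2$ are both identified with $(x,u,v)$.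

\emph{$\mathcal C\to\mathcal T$ is proper.} Near a given point of $\mathcal T$ choose constants $\epsilon_i<1/R_i$ with $\epsilon_1\epsilon_2>|t|$; these inequalities hold on a neighborhood $\mathcal T'$. Let $Q_1$ be the complement of the open discs $|u|<\epsilon_1$ in the sheets $1,\dots,n$ of $\mathcal E_1\times_{W_1}\mathcal T'$. It lies in $\mathcal U_1$ because $|t|R_2<\epsilon_1\epsilon_2R_2<\epsilon_1$. Define $Q_2\subset\mathcal U_2$ symmetrically, and let $Q'_j\subset\mathcal P_j$ be the set $|u|\le\epsilon_1$, $|v|\le\epsilon_2$ over $\mathcal T'$. All these sets are proper over $\mathcal T'$. They cover $\mathcal C|_{\mathcal T'}$: a point of $\mathcal U_i$ outside $Q_i$ lies in some $\mathcal P_j$, and a point of $\mathcal P_j$ outside $Q'_j$ has $|u|>\epsilon_1$ or $|v|>\epsilon_2$ and so lies in $Q_1$ or $Q_2$.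

\emph{The map $\Phi$.} The charts $\mathcal U_i$ are smooth over $\mathcal T$, and $\mathcal P_j\to\mathcal T$ is the flat map $(x,u,v)\mapsto(x,uv)$. So $\mathcal C\to\mathcal T$ is a proper flat holomorphic family of nodal curves. Over $(x,0)$ the charts are $E_1\setminus\{p_1,\dots,p_n\}$, $E_2\setminus\{p'_1,\dots,p'_n\}$ and the nodes $uv=0$; the fiber is the stable curve $\xi(f_1(x_1),f_2(x_2))$. Over $(x,t)$ with $t\ne0$ the fiber $C_t$ is smooth; it is the union of two connected open sets, namely $E_1$ and $E_2$ with $n$ disjoint closed discs removed, which overlap in $n$ annuli; and it has genus $g$ by flatness. The third power of the relative dualizing sheaf is very ample on the fibers and has no $H^1$, so its direct image is locally free of rank $5g-5$. A local frame embeds the family, locally over $\mathcal T$, in $\mathbb P^{5g-6}$, and the embedded family is induced by a holomorphic map to the locus of tricanonical stable curves in the Hilbert scheme. Composing with the map to $|\overline{\mathcal M}_g|$ shows that the moduli map $\Phi$ is continuous.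

\emph{The cover.} For $t\ne0$ define $\alpha_t\colon C_t\to\mathbb P^1$ by $\alpha_t=\alpha_1$ on the part of $C_t$ in $\mathcal U_1$ and $\alpha_t=1/(t\alpha_2)$ on the part in $\mathcal U_2$. On the annuli $1/(t\alpha_2)=v/t=1/u=\alpha_1$, so $\alpha_t$ is well defined, and these maps form a holomorphic map $\mathcal C|_{\mathcal T^*}\to\mathbb P^1$. By \eqref{eq:radii} the two discs $A_0=\{|z|<1/(|t|R_2)\}$ and $A_\infty=\{|z|>R_1\}$ cover $\mathbb P^1$. We describe $\alpha_t$ over each of them; see Figure~\ref{fig:plumb}.

Over $A_0$: a point of $E_1$ with $\alpha_1\in A_0$ has $|1/\alpha_1|>|t|R_2$, so it was not removed. A point of $\mathcal U_2$ with $1/(t\alpha_2)\in A_0$ has $|\alpha_2|>R_2$, so it lies in a sheet of $E_2$; since $\deg\alpha_2=n$, every sheet of $E_2$ is glued, and the point lies in an annulus, hence in $\mathcal U_1$. So over $A_0$ the map $\alpha_t$ coincides with $\alpha_1$. In particular $\deg\alpha_t=d$, and the branch points in $A_0$ are those of $\alpha_1$, all simple and contained in $|z|<R_1$.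

Over $A_\infty$: the part of $C_t$ in $\mathcal U_2$ is $\{|1/\alpha_2|>|t|R_1\}\subset E_2$, again because all sheets of $E_2$ are glued, and this is the full preimage of $A_\infty$ under $1/(t\alpha_2)\colon E_2\to\mathbb P^1$. A point of $\mathcal U_1$ over $A_\infty$ lies in a sheet of $E_1$: either in one of the sheets $1,\dots,n$, and then in an annulus, or in one of the sheets $n+1,\dots,d$, each of which maps isomorphically to $A_\infty$. So over $A_\infty$ the map $\alpha_t$ is the disjoint union of the restriction of $1/(t\alpha_2)$ and of $d-n$ trivial sheets. Its branch points are the points $1/(t\beta)$ with $\beta$ a branch point of $\alpha_2$; they are simple and lie in $|z|>1/(|t|R_2)$.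

Thus $\alpha_t$ is simply branched, with $(2h-2+2d)+(2h-2+2n)=b$ branch points that depend continuously on $(x,t)\in\mathcal T^*$. Fix a point of $\mathcal T^*$, small disjoint discs around its branch points, and a contractible neighborhood $\mathcal T''$ over which each disc contains one branch point. Over the product of $\mathcal T''$ and the complement of the discs, $\mathcal C\to\mathcal T^*\times\mathbb P^1$ is a covering space, so its restriction to a fiber does not depend on the point of $\mathcal T''$, up to isomorphism. By the description of neighborhoods in Section~\ref{subsec:branch}, the map $\mathcal T^*\to H^\dagger_{d,g}$, $(x,t)\mapsto\alpha_t$, is continuous. Let $\Psi$ be its composite with $H^\dagger_{d,g}\to|\mathcal H^s_{d,g}|$. The diagram commutes because both paths send $(x,t)$ to the class of $C_t$.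
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0) -- (10,0);
\draw (0,0.1) -- (0,-0.1) node[below] {$0$};
\draw (3.5,0.1) -- (3.5,-0.1) node[below] {$R_1$};
\draw (6.5,0.1) -- (6.5,-0.1) node[below] {$1/(|t|R_2)$};
\draw (10,0.1) -- (10,-0.1) node[below] {$\infty$};
\node[right] at (10.1,0) {$|z|$};
\foreach \x in {0.7,1.4,2.2,2.9,7.2,7.9,8.7,9.4} \node at (\x,0) {$\times$};
\draw[rounded corners, fill=gray!15] (0,0.8) rectangle (3.5,3.6);
\node at (1.75,2.2) {part of $E_1$};
\draw[rounded corners, fill=gray!15] (6.5,0.8) rectangle (10,2.6);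
\node at (8.25,1.7) {part of $E_2$};
\foreach \y in {1.1,1.7,2.3} \draw[thick] (3.5,\y) -- (6.5,\y);
\draw[thick] (3.5,3.3) -- (10,3.3);
\node[above] at (5,2.3) {annuli $uv=t$};
\node[above] at (6.75,3.3) {unglued sheet of $E_1$};
\end{tikzpicture}
\caption{The glued cover $\alpha_t\colon C_t\to\mathbb P^1$, drawn schematically with $n=3$ glued sheets and degree $d=4$, over the values of $|z|$. Crosses indicate branch points: those of $\alpha_1$ lie in $|z|<R_1$, those of $1/(t\alpha_2)$ in $|z|>1/(|t|R_2)$. The $n$ annuli join $E_1$ to $E_2$ and shrink to nodes as $t\to0$; the other $d-n$ sheets of $E_1$ extend without ramification to $\infty$.}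
\label{fig:plumb}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The statement on $B$ is Lemma~\ref{lem:codim}. Define $\psi\colon W_1\times W_2\to|\mathcal H^s_{d,g}|$ by $\psi(x)=\Psi(x,\rho(x)/2)$. The maps $x\mapsto\Phi(x,s\rho(x)/2)$, $s\in[0,1]$, form a homotopy from $\xi\circ(f_1\times f_2)$ to $j\circ\varphi\circ\psi$. Since $[B]=j^*[\overline B]$, Proposition~\ref{prop:boundary} with (C4) and Proposition~\ref{prop:diagonal} give
\[
\psi^*\varphi^*[B]=(f_1\times f_2)^*\xi^*[\overline B]=m\,(f_1\times f_2)^*[\Delta_M]\ne0
\]
in $H^{2N}(W_1\times W_2;\mathbb C)$. Hence $\varphi^*[B]\ne0$ in $H^{2N}(\mathcal H^s_{d,g};\mathbb Q)$. By (C4) this is the cycle class of $\varphi^*[B]\in A^N(\mathcal H^s_{d,g})$, which is therefore nonzero.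
\end{proof}

The map $\psi$ is only continuous, so it does not act on Chow groups. This is why the argument passes through cohomology.

\section{Holomorphic top forms from cusp forms}\label{sec:forms}

It remains to find pairs $(h,n)$ that satisfy the hypothesis of Theorem~\ref{thm:B}. Forms on $\mathcal M_{h,n}$ itself are easy to write down from modular forms; the difficulty is their behavior at the boundary of a compactification that we do not control. For forms of top degree this reduces to the finiteness of one integral, since $|\omega\wedge\bar\omega|$ is a measure defined without any choice of metric.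

\begin{lemma}\label{lem:L2}
Let $M'$ be a smooth projective variety of dimension $N$ and $M\subset M'$ a dense Zariski open subset. A holomorphic $N$-form $\omega$ on $M$ with $\int_M|\omega\wedge\bar\omega|<\infty$ extends holomorphically to $M'$.
\end{lemma}

\begin{proof}
In local coordinates near a point of $M'\setminus M$ write $\omega=\phi\,dz_1\wedge\dots\wedge dz_N$. Then $\phi$ is holomorphic off the boundary and square integrable for Lebesgue measure. Near a point where the boundary is a smooth divisor $z_1=0$, expand $\phi=\sum_{k\in\mathbb Z}\phi_k(z_2,\dots,z_N)z_1^k$ on a polydisc. The terms are orthogonal, and $\int|z_1|^{2k}$ over a disc diverges for $k\le-1$; so $\phi_k=0$ for $k\le-1$ and $\phi$ extends. The remaining boundary points form an analytic set of codimension at least $2$, across which $\phi$ extends by Hartogs' theorem.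
\end{proof}

Conversely, a holomorphic top form on a compact manifold has finite integral, so the hypothesis of Theorem~\ref{thm:B} does not depend on the compactification.

\begin{proposition}\label{prop:forms}
A smooth projective compactification of $\mathcal M_{h,n}$ has a nonzero holomorphic form of top degree in the following cases:
\begin{enumerate}
\item[(a)] $h=1$, and $n=11$ or $n\ge15$ odd;
\item[(b)] $h=2$, $n\equiv2\pmod4$, $n\ge14$;
\item[(c)] $h=2$, $n\equiv0\pmod4$, $n\ge24$.
\end{enumerate}
\end{proposition}

By Lemma~\ref{lem:L2} it suffices to construct nonzero square integrable top forms on $\mathcal M_{h,n}$.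

\subsection{Genus one: proof of (a)}

Let $k=n+1$, so that $k=12$ or $k\ge16$ is even. There is a nonzero cusp form $f$ of weight $k$ for $SL_2(\mathbb Z)$, namely the discriminant $\Delta$ or its product with the Eisenstein series of weight $k-12\ge4$. Taking the first marked point as origin, we write $\mathcal M_{1,n}$ as the quotient of an open subset of $\mathfrak H\times\mathbb C^{n-1}\ni(\tau,z_2,\dots,z_n)$ by $SL_2(\mathbb Z)\ltimes(\mathbb Z^2)^{n-1}$. The lattice acts by $z_i\mapsto z_i+m_i\tau+l_i$, so $dz_i\mapsto dz_i+m_i\,d\tau$, and the form $\theta=d\tau\wedge dz_2\wedge\dots\wedge dz_n$ is invariant. A matrix $\gamma$ with bottom row $(\gamma_3,\gamma_4)$ acts by $(\tau,z_i)\mapsto(\gamma\tau,z_i/J)$ with $J=\gamma_3\tau+\gamma_4$. Then $d\tau\mapsto J^{-2}d\tau$ and $dz_i\mapsto J^{-1}dz_i$ modulo $d\tau$, so $\theta\mapsto J^{-2-(n-1)}\theta=J^{-k}\theta$. As $f(\gamma\tau)=J^kf(\tau)$, the form $\omega=f\theta$ is invariant and descends to a nonzero top form on $\mathcal M_{1,n}$. With $\tau=x+iy$, the torus $\mathbb C/(\mathbb Z\tau+\mathbb Z)$ has area $y$, so integration over the $z_i$ gives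
\[
\int_{\mathcal M_{1,n}}|\omega\wedge\bar\omega|=\mathrm{const}\cdot\int_{SL_2(\mathbb Z)\backslash\mathfrak H}|f|^2y^{k-2}\,dx\,dy .
\]
This is the Petersson norm of $f$. It is finite because $f=O(e^{-2\pi y})$ on the standard fundamental domain.

\subsection{Genus two: from modular forms to top forms}

Let $\mathfrak H_2$ be the Siegel upper half space of symmetric complex $2\times2$ matrices $Z=X+iY$ with $Y>0$. The group $\Gamma=Sp_4(\mathbb Z)$ acts by $\gamma Z=(\gamma_1Z+\gamma_2)J^{-1}$, where $\gamma_1,\dots,\gamma_4$ are the $2\times2$ blocks of $\gamma$ and $J=\gamma_3Z+\gamma_4$. Let $\mathfrak H_2^0$ be the complement of the locus of products of elliptic curves, a dense open set whose complement has measure zero. By Torelli's theorem, and because curves of genus $2$ are hyperelliptic, so that a curve and its polarized Jacobian have the same automorphisms, $\mathcal M_2=[\mathfrak H^0_2/\Gamma]$. Let $\mathcal C\to\mathfrak H_2^0$ be the universal curve and $\mathcal C^n$ its $n$-fold fiber power. Then $\mathcal M_{2,n}$ is the quotient by $\Gamma$ of the open subset of $\mathcal C^n$ where the points are distinct.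

The Hodge bundle $\mathbb E$, with fiber $H^0(C,K_C)$, has over $\mathfrak H^0_2$ the frame $w_1,w_2$ of differentials with $a$-periods the identity matrix and $b$-periods $Z$. By Riemann's bilinear relations the Hodge metric is $\langle w_a,w_b\rangle=\frac i2\int_Cw_a\wedge\bar w_b=Y_{ab}$. After the change of symplectic basis given by $\gamma$, the $a$-periods of $w_1,w_2$ form the matrix $J$, so the column $w$ of normalized differentials transforms as $\gamma^*w={}^tJ^{-1}w$. Comparing with the formula $\gamma^*dZ={}^tJ^{-1}\,dZ\,J^{-1}$, we see that
\[
dZ_{ab}\longleftrightarrow\tfrac12(w_a\otimes w_b+w_b\otimes w_a)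
\]
is a $\Gamma$-equivariant isomorphism from $\Omega^1$ to the bundle $\mathrm{Sym}^2\mathbb E\subset\mathbb E^{\otimes2}$ of symmetric tensors. Put
\[
\nu=w_1\otimes w_2-w_2\otimes w_1\in\mathbb E^{\otimes2},\qquad\Theta=dZ_{11}\wedge dZ_{12}\wedge dZ_{22}.
\]
Then $\gamma^*\nu=(\det J)^{-1}\nu$ and $\gamma^*\Theta=(\det J)^{-3}\Theta$, since the determinant of the symmetric square of a $2\times2$ matrix is the cube of its determinant; this is the isomorphism $K_{\mathcal M_2}\cong(\det\mathbb E)^{3}$. Also $\|\nu\|^2=2(Y_{11}Y_{22}-Y_{12}^2)=2\det Y$.

Let $\phi$ be a holomorphic section of $\mathbb E^{\otimes n}$ over $\mathfrak H_2^0$ with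
\begin{equation}\label{eq:equiv}
\gamma^*\phi=(\det J)^3\phi\qquad(\gamma\in\Gamma).
\end{equation}
Through $H^0(C,K_C)^{\otimes n}=H^0(C^n,K_{C^n})$ it is a relative top form on $\mathcal C^n\to\mathfrak H^0_2$, and $\omega_\phi=\Theta\wedge\phi$ is a well-defined $\Gamma$-invariant top form on $\mathcal C^n$, nonzero if $\phi\neq0$. It descends to $\mathcal M_{2,n}$. By Fubini's theorem the integral of $|\phi\wedge\bar\phi|$ over a fiber $C^n$ is a constant times $\|\phi\|^2$, the norm for the tensor power of the Hodge metric. Therefore
\begin{equation}\label{eq:norm}
\int_{\mathcal M_{2,n}}|\omega_\phi\wedge\bar\omega_\phi|=\mathrm{const}\cdot\int_{\mathcal F}\|\phi\|^2\,dX\,dY,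
\end{equation}
where $\mathcal F$ is Siegel's fundamental domain for $\Gamma$. We use only that on $\mathcal F$ the matrix $X$ is bounded and the entries $y_{ab}$ of $Y$ satisfy
\begin{equation}\label{eq:siegel}
|2y_{12}|\le y_{11}\le y_{22},\qquad y_{11}\ge\sqrt3/2 .
\end{equation}

A Siegel modular form of degree $2$ and weight $k$ is a holomorphic function $F$ on $\mathfrak H_2$ with $F(\gamma Z)=(\det J)^kF(Z)$ for $\gamma\in\Gamma$. It has an absolutely convergent Fourier expansion $F=\sum_Ta(T)e^{2\pi i\operatorname{tr}(TZ)}$ over the positive semidefinite matrices $T=(t_{ab})$ with $t_{11},t_{22},2t_{12}\in\mathbb Z$, and it is a cusp form if $a(T)=0$ unless $T$ is positive definite. The product of a cusp form and a modular form is a cusp form. The Eisenstein series $E_4,E_6$ of weights $4,6$ have $a(0)=1$, and there are nonzero cusp forms $\chi_{10},\chi_{12}$ of weights $10,12$ (Igusa). So there is a nonzero cusp form in every even weight $k\ge10$: take $\chi_{12}$ for $k=12$, and $\chi_{10}E_4^aE_6^c$ with $4a+6c=k-10$ otherwise.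

\begin{lemma}\label{lem:growth}
Let $F$ be a Siegel modular form of degree $2$. Then $F$ and its first partial derivatives are bounded on $\mathcal F$. If $F$ is a cusp form, they are $O(e^{-\pi\operatorname{tr}Y})$ on $\mathcal F$.
\end{lemma}

\begin{proof}
For real $\lambda,\mu$, \eqref{eq:siegel} gives $|2y_{12}\lambda\mu|\le y_{11}|\lambda\mu|\le\frac12(y_{11}\lambda^2+y_{22}\mu^2)$, so $Y-\frac12\operatorname{diag}(y_{11},y_{22})$ is positive semidefinite. The trace of a product of two positive semidefinite matrices is nonnegative, so
\begin{equation}\label{eq:exp}
|e^{2\pi i\operatorname{tr}(TZ)}|=e^{-2\pi\operatorname{tr}(TY)}\le e^{-\pi(t_{11}y_{11}+t_{22}y_{22})} .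
\end{equation}
Fix $\delta$ with $0<\delta<\sqrt3/4$. Absolute convergence at $i\delta$ times the identity matrix gives $|a(T)|\le C e^{2\pi\delta\operatorname{tr}T}$. Since $|2t_{12}|\le t_{11}+t_{22}$, there are at most $1+2\operatorname{tr}T$ matrices $T$ with given diagonal, and a first derivative multiplies the term of index $T$ by a factor of absolute value at most $2\pi\operatorname{tr}T$. The right side of \eqref{eq:exp} is at most $e^{-\pi(\sqrt3/2)\operatorname{tr}T}$. So the series for $F$ and for its derivatives are bounded on $\mathcal F$ by
\[
\Sigma=C\sum_{t_{11},t_{22}\ge0}(1+2\operatorname{tr}T)(1+2\pi\operatorname{tr}T)\,e^{-\pi(\sqrt3/2-2\delta)\operatorname{tr}T}<\infty .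
\]
For a cusp form only $T$ with $t_{11},t_{22}\ge1$ occur. Then $t_{aa}y_{aa}\ge y_{aa}+(t_{aa}-1)\sqrt3/2$, so the right side of \eqref{eq:exp} is at most $e^{\pi\sqrt3}e^{-\pi\operatorname{tr}Y}e^{-\pi(\sqrt3/2)\operatorname{tr}T}$, and the bound becomes $e^{\pi\sqrt3}\,\Sigma\,e^{-\pi\operatorname{tr}Y}$.
\end{proof}

All entries of $Y$ are bounded by $\operatorname{tr}Y$ in absolute value, so any function that is bounded by a polynomial in the entries of $Y$ times $e^{-2\pi\operatorname{tr}Y}$ is integrable on $\mathcal F$ for $dX\,dY$.

\subsection{Proof of (b) and (c)}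

(b) Write $n=2(k-3)$; as $n$ runs over $14,18,22,\dots$, the weight $k$ runs over the even integers $\ge10$. Let $F\ne0$ be a cusp form of weight $k$ and put $\phi=F\,\nu^{\otimes(k-3)}$, a section of $\mathbb E^{\otimes n}$. It transforms by $(\det J)^{k-(k-3)}$, so \eqref{eq:equiv} holds. We have $\|\phi\|^2=|F|^2(2\det Y)^{k-3}$, and \eqref{eq:norm} is finite by Lemma~\ref{lem:growth}.

(c) Scalar forms of even weight reach only $n\equiv2\pmod4$. To change the residue we use the summand $\mathrm{Sym}^2\mathbb E\cong\Omega^1$ of $\mathbb E^{\otimes2}$ once in place of $\det\mathbb E$, so we need a $1$-form with a transformation law. The differential of a modular form does not have one, but a suitable combination of two differentials does. Write $n=2k+4$; as $n$ runs over $24,28,32,\dots$, the integer $k$ runs over the even integers $\ge10$. Let $\chi\ne0$ be a cusp form of weight $k$ and put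
\[
\eta=4E_4\,d\chi-k\chi\,dE_4 .
\]
With $\jmath=\det J$ we compute
\[
\gamma^*\eta=4\jmath^4E_4\,(\jmath^kd\chi+k\jmath^{k-1}\chi\,d\jmath)-k\jmath^k\chi\,(\jmath^4dE_4+4\jmath^3E_4\,d\jmath)=\jmath^{k+4}\eta .
\]
The form $\eta$ is nonzero. Indeed $d(\chi^4/E_4^k)=\chi^3E_4^{-k-1}\eta$, so $\eta=0$ would give $\chi^4=cE_4^k$ with a constant $c$, nonzero because $\chi\ne0$; but the constant Fourier coefficient of $\chi^4$ is $0$ and that of $E_4^k$ is $1$. Write $\eta=\sum_{a,b}A_{ab}\,dZ_{ab}$ with $A$ symmetric. It corresponds to the tensor $\eta'=\sum A_{ab}\,w_a\otimes w_b$. Put $\phi=\eta'\otimes\nu^{\otimes(k+1)}$, a nonzero section of $\mathbb E^{\otimes n}$ since $2+2(k+1)=n$. It transforms by $\jmath^{(k+4)-(k+1)}$, so \eqref{eq:equiv} holds. Its norm is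
\[
\|\phi\|^2=\Bigl(\sum A_{ab}\bar A_{a'b'}Y_{aa'}Y_{bb'}\Bigr)(2\det Y)^{k+1}=\operatorname{tr}(AY\bar AY)\,(2\det Y)^{k+1}.
\]
Each entry of $A$ is a linear combination of $E_4$ times a derivative of $\chi$ and $\chi$ times a derivative of $E_4$, so $A=O(e^{-\pi\operatorname{tr}Y})$ by Lemma~\ref{lem:growth}, and \eqref{eq:norm} is finite. This completes the proof of Proposition~\ref{prop:forms}. \qed

\subsection{Proofs of Theorems~\ref{thm:A} and~\ref{thm:C}}

In all cases of Proposition~\ref{prop:forms} we have $n\ge2h+3$, so Theorem~\ref{thm:B} applies. For $h=1$ we have $g=n+1$ and $N=n=g-1$. The values $n=11,15,17,19,\dots$ give $g=12,16,18,20,\dots$ and all $d\ge n=g-1$, which is part (1) of Theorem~\ref{thm:C}. For $h=2$ we have $g=n+3$ and $N=n+3=g$. The values $n=14,18,22,\dots$ give $g=17,21,25,\dots$, the values $n=24,28,\dots$ give $g=27,31,\dots$, and the range is $d\ge n=g-3$, which is part (2). Theorem~\ref{thm:A} is the case $h=1$, $n=11$ of Theorem~\ref{thm:B}, where $B$ is the bielliptic locus of $\mathcal M_{12}$ and the form comes from $f=\Delta$. \qed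

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{PV}
Anand Patel and Ravi Vakil, \emph{On the Chow ring of the Hurwitz space of degree three covers of ${\bf P}^{1}$}, arXiv:1505.04323 (2015).

\end{thebibliography}
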